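# Redundant Sylow subgroups without a proportional saving

## 1. Covers of the set of $p$-elements and redundant Sylow subgroups

All groups are finite, and $p$ is a prime. The symbol $\mathbb E$ denotes an average over the uniform distribution unless another law is specified.

**Definition ($p$-elements and Sylow covers).** Let $G_p$ be the set of $p$-elements of $G$ (elements of $p$-power order), $\operatorname{Syl}_p(G)$ the set of Sylow $p$-subgroups, and $\nu_p(G)=|\operatorname{Syl}_p(G)|$. Every $p$-element lies in some Sylow $p$-subgroup, so $G_p=\bigcup_{P\in\operatorname{Syl}_p(G)}P$. A family of Sylow $p$-subgroups *covers* $G_p$ if its union is $G_p$.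

Example: in $S_3$ with $p=2$, the set $G_2$ consists of $1$ and the three transpositions, and $\nu_2=3$. Each transposition lies in exactly one Sylow subgroup, so a cover must use all three.

**Definition (redundant).** A Sylow $p$-subgroup $P$ of $G$ is *redundant* if the remaining ones already cover, that is, $G_p=\bigcup_{Q\in\operatorname{Syl}_p(G),\,Q\ne P}Q$.

Example: let $H\le S_3\times S_3\times S_3$ consist of the triples whose product of signs is $1$, so $|H|=108=4\cdot 27$. The $2$-elements are $1$ and the elements $(a,b,1)$, $(a,1,c)$, $(1,b,c)$ with $a,b,c$ transpositions. The Sylow $2$-subgroups are the $27$ groups $P_{a,b,c}=\{1,(a,b,1),(a,1,c),(1,b,c)\}$. The element $(a,b,1)$ lies in $P_{a,b,c}$ for all three choices of $c$, and similarly for the other types. So every Sylow $2$-subgroup of $H$ is redundant. How many are needed? There are $27$ involutions and each $P_{a,b,c}$ contains three, so at least $9$. Nine suffice: label the transpositions of $S_3$ by $\mathbb F_3$ and take the $P_{a,b,c}$ with $a+b+c=0$; any two labels determine the third. So the minimal fraction is $\frac13$.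

**Definition (semidirect products and fixed spaces).** Let a group $P$ act by automorphisms on an abelian group $V$, written additively. In $V\rtimes P$ the conjugate $xvx^{-1}$ ($x\in P$, $v\in V$) is the vector $xv$. Put $C_V(x)=\{v\in V: xv=v\}$ and $C_V(P)=\bigcap_{x\in P}C_V(x)$.

Example: $S_3=\mathbb F_3\rtimes\{\pm1\}$, and the group $H$ above is $\mathbb F_3^3\rtimes P$ with $P=\{(\epsilon_1,\epsilon_2,\epsilon_3)\in\{\pm1\}^3:\epsilon_1\epsilon_2\epsilon_3=1\}$ acting coordinatewise. Here $C_V((-1,-1,1))$ is the third coordinate axis and $C_V(P)=0$.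

If one Sylow subgroup is redundant, we may drop it and cover $G_p$ by $\nu_p(G)-1$ Sylow subgroups. Does redundancy always allow us to drop a fixed *proportion*? The following is from Attila Maróti, Juan Martínez and Alexander Moretó, "Covering the set of $p$-elements in finite groups by Sylow $p$-subgroups", arXiv:2506.20029 (2025).

**Question.** Is it true that there exists $c<1$ (possibly depending on $p$) such that if $p$ is a prime and $G$ is a finite group with a redundant Sylow $p$-subgroup, then $G_p$ can be covered by at most $c\,\nu_p(G)$ Sylow $p$-subgroups?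

The answer is **no**, already for $p=2$ and for solvable groups with an elementary abelian normal Sylow $3$-subgroup.

**Theorem 1.** For every $\varepsilon>0$ there is a group $G=\hat V\rtimes P$, with $\hat V$ an elementary abelian $3$-group and $P$ a $2$-group, such that every Sylow $2$-subgroup of $G$ is redundant, but every family of Sylow $2$-subgroups covering $G_2$ has at least $(1-\varepsilon)\nu_2(G)$ members.

The pair $(2,3)$ is special, as the next theorem shows.

**Theorem 2.** Let $p\ne q$ be primes; if $p=2$, assume $q+1$ is not a power of $2$. Let $G=V\rtimes P$ with $V$ an elementary abelian $q$-group and $P$ a $p$-group. If $G$ has a redundant Sylow $p$-subgroup, then $G_p$ is covered by at most $(1-\frac1q)\nu_p(G)$ Sylow $p$-subgroups.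

So for elementary abelian kernels a constant depending on $(p,q)$ exists unless $p=2$ and $q$ is a Mersenne prime, and for $(p,q)=(2,3)$ it does not exist. The Mersenne primes $q\ge7$ are not decided here, nor is the existence of a constant $c(p)$ for an individual odd $p$ and arbitrary $G$; neither is needed for the question. We prove Theorem 2 first: it is what one gets by trying to prove that the answer is yes, and its single hypothesis on $(p,q)$ tells us where to look for Theorem 1.

## 2. Sylow subgroups as points, $p$-elements as cosets of fixed spaces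

**Lemma 1.** Let $G=V\rtimes P$, with $P$ a $p$-group, $V$ an abelian $p'$-group, and $C_V(P)=0$. Then $v\mapsto P_v:=vPv^{-1}$ is a bijection $V\to\operatorname{Syl}_p(G)$. For $u,v\in V$ and $x\in P$ we have $uxu^{-1}\in P_v\iff v\in u+C_V(x)$. Consequently:

* some (equivalently every) Sylow $p$-subgroup is redundant if and only if $C_V(x)\ne0$ for all $x\in P$;
* $\{P_v:v\in S\}$ covers $G_p$ if and only if $S$ meets every coset $u+C_V(x)$ ($u\in V$, $x\in P$).

*Proof.* $P$ is a Sylow $p$-subgroup, and since $G=VP$ every conjugate of $P$ is some $P_v$. If $P_v=P_{v'}$, then $w=v-v'$ normalizes $P$, so $[w,P]\le V\cap P=1$, so $w\in C_V(P)=0$. This gives the bijection. Put $a=u-v$. Then $uxu^{-1}\in P_v$ if and only if $axa^{-1}\in P$. In multiplicative notation $axa^{-1}=a\cdot(xa^{-1}x^{-1})\cdot x$, which is $(a-xa)\,x$ with $a-xa\in V$. It lies in $P$ if and only if $a-xa\in V\cap P=0$, that is, $a\in C_V(x)$, which means $v\in u+C_V(x)$.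

Every $p$-element lies in some $P_u$, so it has the form $uxu^{-1}$, and the Sylow subgroups containing it are the $P_v$ with $v\in u+C_V(x)$. The second bullet follows. For the first, $P_u$ is redundant if and only if each $uxu^{-1}$ ($x\in P$) lies in some $P_v$ with $v\neq u$, that is, $C_V(x)\ne0$ for all $x\in P$; this does not depend on $u$. $\square$

Call the sets $u+C_V(x)$ *fixed cosets*. A family $S$ covers if and only if its complement $T=V\setminus S$ contains no fixed coset. The question becomes: assuming all $C_V(x)$ are nonzero, how dense can a subset $T\subset V$ be that contains no fixed coset?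

Two cases by hand. If $P=\langle x\rangle$ is cyclic, then $C_V(x)=C_V(P)=0$ and nothing is redundant. For the group $H$, the minimal fixed cosets in $\mathbb F_3^3$ are the lines parallel to the axes. The plane $S=\{v_1+v_2+v_3=0\}$ meets all of them, and $|S|\ge9$ is forced by the nine disjoint lines parallel to one axis, as we found before.

In that example the function $\gamma(v)=v_1+v_2+v_3$ takes more than one value on every fixed coset. This is the obvious tool for a positive answer: if $\gamma:V\to\mathbb F_q$ is non-constant on every fixed coset, its largest fiber $T$ has $|T|\ge|V|/q$ and contains no fixed coset, so at most $(1-\frac1q)|V|$ Sylow subgroups suffice. Let us try to build such a coloring in general.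

## 3. Colorings of elementary abelian kernels: proof of Theorem 2

**Definition (primitive module).** An irreducible $\mathbb F_qA$-module $Y$ is *primitive* if it is not a direct sum of two or more nonzero subspaces permuted by $A$.

Example: $\mathbb F_3^2$ under the signed permutation matrices is irreducible but not primitive, since the two axes are permuted. On the other hand, $\mathbb F_9$ under multiplication by $\mathbb F_9^*$, as a $2$-dimensional $\mathbb F_3$-space, is primitive. Indeed, it has four lines, $\pm1$ fixes each of them, and $\mathbb F_9^*/\{\pm1\}$, of order $4$, permutes them transitively, so no pair of lines is preserved.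

**Step 1. Removing the fixed vectors of $P$.** *We arrange that Lemma 1 applies.* By coprime action $V=C_V(P)\oplus U$ with $U=[V,P]$, and $C_U(P)=0$. Since $C_V(P)$ centralizes both $V$ and $P$, it is central and $G=C_V(P)\times(U\rtimes P)$. As $C_V(P)$ is a $p'$-group, all $p$-elements and all Sylow $p$-subgroups of $G$ lie in $U\rtimes P$, so we may replace $V$ by $U$. By Lemma 1, $\nu_p(G)=|U|$ and $C_U(x)\ne0$ for all $x\in P$. As explained at the end of Section 2, it now suffices to find $\gamma:U\to\mathbb F_q$ that is non-constant on every coset $u+C_U(x)$.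

**Step 2. Decomposition into primitive blocks.** *We reduce the action to small pieces permuted by $P$.* By Maschke's theorem $U$ is a direct sum of irreducible modules. In each irreducible summand $Y$ choose a decomposition into nonzero subspaces permuted by $P$ with as many subspaces as possible. Altogether $U=\bigoplus_{i\in I}W_i$, with $P$ permuting the blocks $W_i$. Let $P_i$ be the stabilizer of $W_i$ and $\bar P_i$ the group it induces on $W_i$, acting faithfully by definition.

The blocks of one $Y$ form one $P$-orbit, since the sum of an orbit is a submodule. The action of $\bar P_i$ is irreducible: if $0\ne W'<W_i$ were a proper $P_i$-submodule, the sum of its $P$-translates (one in each block of $Y$) would be a proper nonzero submodule of $Y$. It is primitive: if $W_i=\bigoplus_kW_{ik}$ were permuted by $P_i$ with at least two summands, the subspaces $gW_{ik}$ ($g\in P$) would form a finer decomposition of $Y$ permuted by $P$, against the choice.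

**Step 3. The possible groups $\bar P_i$.** *We show that very few $p$-groups can act on a block.* Let $A$ be an abelian normal subgroup of $\bar P_i$. By Clifford's theorem the homogeneous components of $W_i|_A$ are permuted by $\bar P_i$; by primitivity there is only one. So $W_i|_A$ is a multiple of one irreducible $A$-module $Y_0$, and $A$ acts faithfully on $Y_0$. The image $E$ of $\mathbb F_q[A]$ in $\operatorname{End}(W_i)$ is isomorphic to its image in $\operatorname{End}(Y_0)$. This image is commutative, so the kernel on $Y_0$ of any nonzero element of it is a proper submodule, hence $0$. Thus $E$ is a finite field, and $A$, embedded in $E^*$, is cyclic.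

So all abelian normal subgroups of $\bar P_i$ are cyclic. By Gorenstein, *Finite Groups*, Thm 5.4.10, $\bar P_i$ is cyclic, or $p=2$ and $\bar P_i$ is generalized quaternion, or dihedral or semidihedral of order at least $16$.

**Step 4. Cyclic and quaternion blocks.** *Here no nontrivial element of $\bar P_i$ fixes a nonzero vector.* In the cyclic case the fixed space of an element is a submodule; it is proper if the element is nontrivial, hence $0$. In the quaternion case ($p=2$, so $q$ is odd) the unique involution is central, so its eigenspaces for $\pm1$ are submodules, and it acts as $-1$. It is a power of every nontrivial element, so no nontrivial element fixes a nonzero vector.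

**Step 5. Dihedral and semidihedral blocks are planes.** *We determine $W_i$ in the remaining case, $p=2$, $q$ odd.* Let $C$ be cyclic of index $2$ in $\bar P_i$, with $|C|=2^m\ge8$, and let $y\in\bar P_i\setminus C$. By Step 3 with $A=C$, the image $E$ of $\mathbb F_q[C]$ in $\operatorname{End}(W_i)$ is a field $\mathbb F_q(\zeta)$, where $\zeta$, the image of a generator of $C$, is a primitive $2^m$-th root of unity. The degree $d=[E:\mathbb F_q]$ is the order of $q$ modulo $2^m$, a power of $2$.

Conjugation by $y$ induces an automorphism $\sigma$ of $E$ over $\mathbb F_q$ with $\zeta^\sigma=\zeta^s$, where $s=-1$ (dihedral) or $s=-1+2^{m-1}$ (semidihedral). As $m\ge3$, $\sigma$ has order $2$ and $s\equiv-1\pmod4$. So $d$ is even, and $\sigma$ is the unique automorphism of order $2$, $\lambda\mapsto\lambda^{q^{d/2}}$. Hence $q^{d/2}\equiv s\equiv-1\pmod4$. An even power of an odd number is $1$ modulo $4$, so $d/2$ is odd; being a power of $2$, it is $1$. Thus $d=2$, $|E|=q^2$ and $\lambda^\sigma=\lambda^q$.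

Next, $a=y^2\in C\subset E$ commutes with $y$, so it is $\sigma$-fixed and $a\in\mathbb F_q^*$. The map $b\mapsto b^{1+q}$ is onto from $E^*$ to $\mathbb F_q^*$, so choose $b\in E^*$ with $b^{1+q}a=1$. Then $(by)^2=b\,b^\sigma y^2=1$. Also $by\ne-1$, because $by$ is not $E$-linear: $(by)\lambda=\lambda^q(by)$. So some vector $w=(by+1)w'$ is nonzero, and $by$ fixes it. Now $Ew$ is invariant under $C$, and under $y$ since $y(\lambda w)=\lambda^qb^{-1}w$. By irreducibility $W_i=Ew$, of $\mathbb F_q$-dimension $2$.

**Step 6. Counting fixed lines.** *We find a line in $W_i$ that no relevant element fixes pointwise; this is the only place where the hypothesis on $q$ enters.* If $1\neq c\in C$, then $c-1$ is a nonzero element of the field $E$, hence invertible, so $c$ fixes no nonzero vector. Suppose $y\in\bar P_i\setminus C$ fixes $w\ne0$. Since $y(\lambda w)=\lambda^qw$, its fixed space is the line $\mathbb F_qw$. If also $cy$ ($c\in C$) fixes $\lambda w$ with $\lambda\in E^*$, then $c\lambda^q=\lambda$, so $c=\lambda^{1-q}$ and $c^{q+1}=1$. Every element outside $C$ is some $cy$. Call a line of $W_i$ a *fixed line*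 if it is the fixed space of a nontrivial element of $\bar P_i$. We have shown that there are at most
$$|\{c\in C:c^{q+1}=1\}|\le(q+1)_2$$
fixed lines, where $(q+1)_2$ is the largest power of $2$ dividing $q+1$. A plane over $\mathbb F_q$ has $q+1$ lines. As $q+1$ is not a power of $2$, some line of $W_i$ is not a fixed line. Let $\varphi_i:W_i\to\mathbb F_q$ be linear with that line as kernel; then $\varphi_i$ is nonzero on all nonzero vectors of fixed lines.

**Step 7. The coloring.** *We define $\gamma$ and verify it by summing over a subset of each fixed coset.* Call a block *type II* if it is dihedral or semidihedral and has a fixed line, and *type I* otherwise. In type I no nontrivial element of $\bar P_i$ fixes a nonzero vector (Step 4, or Step 6 without fixed lines). Types are constant on $P$-orbits of blocks. Let $N_i=0$ for type I, $N_i=\ker\varphi_i$ for type II, and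
$$\gamma(v)=\#\{i\in I:v_i\in N_i\}\bmod q.$$

Let $x\in P$ and $u\in U$. Pick $0\ne v\in C_U(x)$ and a block $i$ with $v_i\ne0$. Let $\ell$, a power of $p$, be the length of the $\langle x\rangle$-orbit of $i$. Then $x^\ell$ stabilizes $W_i$ and fixes $v_i$. Choose a subspace $K\le C_{W_i}(x^\ell)$ as follows.

* In type I, $x^\ell$ acts trivially on $W_i$; put $K=W_i$.
* In type II, put $K=\mathbb F_qd$, where $d=v_i$ if $x^\ell$ acts nontrivially on $W_i$, and $d$ is a nonzero vector of some fixed line otherwise. In both cases $d$ spans a fixed line and $x^\ell d=d$.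

For $w\in K$ put $\tilde w=\sum_{j<\ell}x^jw$. Since $x^\ell w=w$, we have $\tilde w\in C_U(x)$, and its component in the block $x^ji$ is $x^jw$. For blocks $i'$ outside the orbit of $i$, the condition $(u+\tilde w)_{i'}\in N_{i'}$ does not depend on $w$; let $n_0$ be the number of such blocks satisfying it. For the block $x^ji$ the condition reads $u_{x^ji}+x^jw\in N_{x^ji}$, and *it holds for exactly one $w\in K$*. In type I, $N_{x^ji}=0$ and $w=-x^{-j}u_{x^ji}$. In type II, write $w=\tau d$; the condition is $\varphi_{x^ji}(u_{x^ji})+\tau\varphi_{x^ji}(x^jd)=0$. Here $x^jd$ spans a fixed line of $W_{x^ji}$, because $x^j$ carries fixed lines to fixed lines, so $\varphi_{x^ji}(x^jd)\ne0$ and $\tau$ is unique. Summing over $w$, in $\mathbb F_q$,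
$$\sum_{w\in K}\gamma(u+\tilde w)=|K|\,n_0+\ell=\ell\ne0,$$
as $|K|$ is divisible by $q$ and $\ell$ is a power of $p\ne q$. If $\gamma$ were constant on $u+C_U(x)$, the sum would be a multiple of $|K|$, that is, $0$. So $\gamma$ is non-constant on every fixed coset, which proves Theorem 2. $\blacksquare$

## 4. The plane $\mathbb F_9$, where every line is a fixed line

The proof stops exactly at Step 6 when $p=2$ and $q+1$ is a power of $2$: all $q+1$ lines of a block may be fixed lines, and then every linear functional on the block vanishes on one of them. For $q=3$ this does happen.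

Let $W=\mathbb F_9$, viewed as a $2$-dimensional $\mathbb F_3$-space, and let $B$ be the group of order $16$ of maps $x\mapsto ax^{3^j}$ ($a\in\mathbb F_9^*$, $j\in\{0,1\}$). Define
$$\alpha(x\mapsto ax^{3^j})=(-1)^j,\qquad\kappa(x\mapsto ax^{3^j})=a^4\in\{\pm1\}.$$
These are characters $B\to\{\pm1\}$, because $(ax^{3^i})\circ(bx^{3^j})=ab^{3^i}x^{3^{i+j}}$ and $(b^{3^i})^4=(b^4)^{3^i}=b^4$, as $b^4=\pm1$. Note that $\kappa=1$ exactly when $a$ is a square.

(a) If $\alpha(b)=-1$ and $\kappa(b)=1$, then $b:x\mapsto ax^3$ with $a$ a square. It fixes $x\ne0$ if and only if $x^2=a^{-1}$. This has two solutions $\pm x$, so the fixed space of $b$ is a line $\{0,\pm x\}$.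

(b) $B$ is transitive on the $8$ elements of $W\setminus0$, because the multiplications are. Hence the stabilizer of $w\ne0$ has order $2$. It is $\{1,r_w\}$ with $r_w:x\mapsto w^{-2}x^3$. We have $\alpha(r_w)=-1$ and $\kappa(r_w)=w^{-8}=1$, and $r_w$ has fixed space $\{0,\pm w\}$.

So every line of $W$ is a fixed line. But $\mathbb F_9\rtimes B$ has no redundant Sylow $2$-subgroup, since $x\mapsto ax$ with $a\ne1$ fixes nothing. We add two one-dimensional summands to repair this, and a further central element that we shall need later.

**Definition (the site).** Let $\tilde B=B\times\langle z\rangle$ with $z^2=1$, acting on $\tilde W=W\oplus\mathbb F_3\oplus\mathbb F_3$: the element $b\in B$ acts as $(b,\alpha(b),\alpha(b)\kappa(b))$ and $z$ acts as $-1$. Let $\eta:\tilde B\to\{\pm1\}$, $\eta(bz^j)=(-1)^j$, so that $\ker\eta=B$.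

(c) *Every $b\in B$ fixes a nonzero vector of $\tilde W$.* If $\alpha(b)=1$, it fixes the second summand. If $\alpha(b)=\kappa(b)=-1$, it fixes the third. If $\alpha(b)=-1$ and $\kappa(b)=1$, use (a). Moreover, $r_w$ acts as $-1$ on the second and third summands, so $C_{\tilde W}(r_w)=\{0,\pm w\}\subset W$. Finally $C_{\tilde W}(z)=0$.

Example: the group $\tilde W\rtimes B$ has redundant Sylow $2$-subgroups. Indeed $C_{\tilde W}(B)=0$, because $B$ is transitive on $W\setminus0$ and the map $x\mapsto x^3$ has $\alpha=\alpha\kappa=-1$, so Lemma 1 and (c) apply. Nevertheless a proportional saving is possible. Let $N(x)=x^4=x\cdot x^3$, which lies in $\mathbb F_3$. For $a,d\in W$ and $t\in\mathbb F_3$,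
$$N(a+td)=N(a)+t(ad^3+a^3d)+t^2N(d).\tag{1}$$
If $d\ne0$, this is not constant in $t$: equal values at $t=\pm1$ give $ad^3+a^3d=0$, and then equality with $t=0$ gives $N(d)=0$, false. By the proof of (c), every $C_{\tilde W}(b)$, $b\in B$, contains $(0,1,0)$, or $(0,0,1)$, or $(x,0,0)$ with $x\ne0$. Hence $(w,s,t)\mapsto N(w)+s+t$ is non-constant on every fixed coset, and $54$ of the $81$ Sylow subgroups suffice.

So a single block is not enough; a quadratic coloring replaces the linear one. But (1) shows what could go wrong with several blocks. Along a line $v+te$ in $W^X$ the coefficient of $t^2$ in $\sum_iN(v_i+te_i)$ is $\sum_{i:e_i\neq 0}N(e_i)$, a sum of signs, and signs can cancel. We therefore put many sites together, in such a way that there are elements whose fixed space is just $\mathbb F_3e$ for many $e\in W^X$, while every element still fixes something.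

## 5. A wreath product over the binary tree, and a parity character

Let $M\ge1$, $X=\{0,1\}^M$ and $N=2^M$ (from now on $N$ is this number).

**Definition (tree permutations).** Let $R$ be the group of permutations $\pi$ of $X$ such that, for each $j$, the first $j$ coordinates of $\pi(x)$ depend only on the first $j$ coordinates of $x$.

This is the automorphism group of the binary tree of depth $M$. It is a $2$-group: restricting to the first $M-1$ coordinates maps it to the corresponding group of depth $M-1$, and the kernel consists of independent swaps inside the $2^{M-1}$ pairs of points with the same first $M-1$ coordinates, so induction applies. Every choice of a tree permutation of depth $M-1$ together with such swaps occurs, so $|R|=2^{1+2+\dots+2^{M-1}}=2^{N-1}$. Example: for $M=2$, $R$ has order $8$ and preserves the partition $\{00,01\},\{10,11\}$.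

**Definition (the wreath product).** $P=\tilde B\wr_XR$ is the set of pairs $(g,\pi)$, $g\in\tilde B^X$, $\pi\in R$, acting on $V=\tilde W^X$ by
$$((g,\pi)v)_{\pi(i)}=g_iv_i .$$
Applying $(g,\pi)$ and then $(g',\pi')$ shows that the product $(g',\pi')(g,\pi)$ has permutation $\pi'\pi$ and entries $g'_{\pi(i)}g_i$. So $P$ is a $2$-group.

For a cycle $C=(i_0,i_1,\dots,i_{\ell-1})$ of $\pi$, where $\pi(i_k)=i_{k+1}$ and indices are modulo $\ell$, put $g_C=g_{i_{\ell-1}}\cdots g_{i_0}$. The equation $(g,\pi)v=v$ means $v_{\pi(i)}=g_iv_i$ for all $i$. On the cycle $C$ all entries are determined by $v_{i_0}$, and the only condition is $g_Cv_{i_0}=v_{i_0}$. Hence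
$$C_V((g,\pi))\cong\bigoplus_CC_{\tilde W}(g_C).\tag{2}$$
Example: for $M=1$ and $\pi$ the swap, $v$ is fixed if and only if $v_1=g_0v_0$ and $g_1g_0v_0=v_0$.

On $V$ alone some elements fix nothing, for example $\pi=1$ and all $g_i=z$. We need one more summand that takes care of them without spoiling the elements with fixed space $\mathbb F_3e$. Let
$$\lambda(g,\pi)=\operatorname{sgn}(\pi)\prod_{i\in X}\eta(g_i).$$
By the product rule this is a homomorphism $P\to\{\pm1\}$. A permutation of $N$ points has sign $(-1)^{N-\#\text{cycles}}$, and $N$ is even, so $\operatorname{sgn}(\pi)=(-1)^{\#\text{cycles}}$ and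
$$\lambda(g,\pi)=\prod_C\bigl(-\eta(g_C)\bigr)=(-1)^{\#\{C:\,\eta(g_C)=1\}}.\tag{3}$$
Let $L=\mathbb F_3$ with $P$ acting via $\lambda$, let $\hat V=V\oplus L$ and $G=\hat V\rtimes P$.

* *$C_{\hat V}(P)=0$.* The element with $g_i=z$, all other $g_j=1$, and $\pi=1$ acts as $-1$ on the $i$-th copy of $\tilde W$ and on $L$. So a vector fixed by $P$ has all components $0$.
* *$C_{\hat V}(y)\ne0$ for all $y\in P$.* If $\lambda(y)=1$, then $y$ fixes $L$. If $\lambda(y)=-1$, then by (3) an odd number of cycles, hence at least one, has $g_C\in\ker\eta=B$, so $C_V(y)\ne0$ by (c) and (2).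

By Lemma 1, **all Sylow $2$-subgroups of $G$ are redundant, and $\nu_2(G)=|\hat V|$.**

## 6. Transversals of the tree and the fixed lines they carry

**Definition (blocks of the tree and transversals).** For $0\le u\le M$, a *$u$-block* is the set of the $2^u$ elements of $X$ with prescribed first $M-u$ coordinates. A *$u$-transversal* is a set $D\subset X$ meeting each $u$-block in exactly one element; so $|D|=2^{M-u}$. For $e\in W^X$ let $\operatorname{supp}e=\{i:e_i\ne0\}$.

Example: for $M=2$, the only $0$-transversal is $X$. The $1$-transversals are the four sets consisting of one point of $\{00,01\}$ and one point of $\{10,11\}$. The $2$-transversals are the singletons.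

**Lemma 2.** If $e\in W^X$ and $\operatorname{supp}e$ is a $u$-transversal for some $u$, then there is $x\in P$ with $C_{\hat V}(x)=\mathbb F_3e=\{0,e,-e\}$.

*Proof.* By (2) and (3) we want one cycle, namely $D=\operatorname{supp}e$, to carry the line, and all other cycles to carry nothing.

**The permutation.** *We find $\pi\in R$ having $D$ as a cycle.* Let $n=M-u$ and write $D=\{(s,d(s)):s\in\{0,1\}^n\}$ with $d(s)\in\{0,1\}^u$. Let $o$ be addition of $1$ modulo $2^n$ on $\{0,1\}^n$, the first coordinate being least significant. It is a single cycle, and the first $j$ coordinates of $o(s)$ depend only on those of $s$. Define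
$$\pi(s,t)=\bigl(o(s),\,t+d(s)+d(o(s))\bigr)\qquad\text{(addition mod }2).$$
This is a bijection, since $o$ is one and, for given $s$, the second part is a translation of $t$. It lies in $R$: for $j\le n$ use the property of $o$; for $j>n$ the first $j$ coordinates of the image depend only on $s$ and the first $j-n$ coordinates of $t$. Finally $\pi(s,d(s))=(o(s),d(o(s)))$, so $D$ is a single cycle of $\pi$. (For $M=2$, $D=\{00,11\}$: $\pi$ exchanges $00$ with $11$, and $01$ with $10$.)

**The group elements.** *We make the product around $D$ equal to a reflection $r$ and all other products equal to $z$.* By transitivity in (b), for each $i\in D$ choose $g_i\in B$ with $g_ie_i=e_{\pi(i)}$. With base point $i_0\in D$, the product $g_D$ fixes $e_{i_0}$, so $g_D\in\{1,r_{e_{i_0}}\}$. If $g_D=1$, replace the last factor $g_i$ (the one with $\pi(i)=i_0$) by $r_{e_{i_0}}g_i$; it still maps $e_i$ to $e_{i_0}$. So we may assume $g_D=r_{e_{i_0}}$. On every other cycle put one $g_i=z$ and the others $1$.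

**The fixed space.** Let $x=(g,\pi)$. On the cycle $D$, a fixed vector has $v_{i_0}\in C_{\tilde W}(r_{e_{i_0}})=\{0,\pm e_{i_0}\}$, and since $g_ie_i=e_{\pi(i)}$ it is $0$ or $\pm e$ on $D$. Every other cycle has product $z=-1$ and contributes $0$. So $C_V(x)=\{0,\pm e\}$. Exactly one cycle has $\eta(g_C)=1$, so $\lambda(x)=-1$ and $C_L(x)=0$. $\square$

By Lemma 2, if $T\subset\hat V$ contains no fixed coset, then it contains no triple $v,v+e,v-e$ with $e\in W^X$ and $\operatorname{supp}e$ a transversal. Let us test the quadratic coloring. For $M=1$, choose $e$ with $\operatorname{supp}e=X$ and with values $1$ and $-1$ of the norm $x\mapsto x^4$ at the two sites. By (1), $\sum_i(te_i)^4=t^2(1-1)=0$ for all $t\in\mathbb F_3$, so this coloring is constant on the fixed coset $\{0,e,-e\}$.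

**Remark (boundedly many scales are not enough).** Given scales $u_1,\dots,u_k$, there is $T\subset W^X$ of density at least $3^{-k}$ that contains no triple $v,v+e,v-e$ for which $\operatorname{supp}e$ is a $u_j$-transversal for some $j$. Indeed, choose a $u_j$-block $\beta_j$ for each $j$ and let $\gamma_j(v)=\sum_{i\in\beta_j}v_i^4\in\mathbb F_3$. If $\operatorname{supp}e$ is a $u_j$-transversal, it meets $\beta_j$ in exactly one site, so $\gamma_j$ is non-constant on $\{v,v\pm e\}$ by (1). Take for $T$ the most popular fiber of $(\gamma_1,\dots,\gamma_k)$. So a proof that $T$ must be sparse has to use a growing number of scales. The next theorem does that.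

## 7. The density theorem and the deduction of Theorem 1

**Theorem 3.** For every $\delta>0$ there is $M_0$ such that for $M\ge M_0$ the following holds. If $T\subset W^X$ with $|T|\ge\delta|W^X|$, then there are $v,e\in W^X$ with $\operatorname{supp}e$ a $u$-transversal for some $u$, and $v,\,v+e,\,v-e\in T$.

**Proof that Theorem 3 implies Theorem 1.** Let $M\ge\max(1,M_0(\varepsilon))$ and let $G$ be the group of Section 5. Let $\{P_v:v\in S\}$ cover $G_2$ and put $T=\hat V\setminus S$. By Lemma 1, $T$ contains no coset of any $C_{\hat V}(x)$. Write $\hat V=W^X\oplus U'$, where $U'$ is the sum of the remaining summands. For each $u'\in U'$ consider the slice $\{v\in W^X:(v,u')\in T\}$. If it contained $v,v+e,v-e$ with $\operatorname{supp}e$ a transversal, then $T$ would contain $(v,u')+\{0,e,-e\}$, a coset of some $C_{\hat V}(x)$ by Lemma 2, which is impossible. By Theorem 3 each slice has density less than $\varepsilon$. So $|T|<\varepsilon|\hat V|$ and $|S|>(1-\varepsilon)\nu_2(G)$, while all Sylow $2$-subgroups of $G$ are redundant. $\square$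

Hence, once Theorem 3 is proved, no constant $c(2)<1$ exists and the answer to the question is no.

How might one prove Theorem 3? Triples $v,v\pm e$ in dense subsets of $\mathbb F_3^d$ are provided by the following.

**Meshulam's theorem** (J. Combin. Theory Ser. A 71 (1995) 168–172). A subset of $\mathbb F_3^d$ without three distinct points $s,s+t,s-t$ has size at most $2\cdot3^d/d$.

This gives many triples with $e\in W^D$ for any nonempty $D$, but it gives no control of $\operatorname{supp}e$. A random $e\in W^D$ has $\operatorname{supp}e=D$ with probability only $(8/9)^{|D|}$, so counting alone cannot produce full support. And for a given $D$ it may be impossible: if $i_0\in D$, the set $\{v:v_{i_0}^4=1\}$ has density $\frac49$ (there are four squares in $\mathbb F_9^*$), and by (1) it contains no triple with $e_{i_0}\ne0$. What we do is compare, for each transversal $D$, the count with full support to the count without this condition. The difference is controlled by the change of an energy when $D$ is replaced by a random subset $D^*$ of it. A random subset of a transversal contains a transversal of a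 coarser scale. The energy is bounded, so it can change appreciably at only a few scales.

## 8. Proof of Theorem 3 by comparing energies across scales

Let $f=1_T$ with $\mathbb Ef\ge\delta$, where $0<\delta\le1$. For $D\subset X$ regard $W^D\subset W^X$ (extend by zero), and let $(W\setminus0)^D$ be the set of $e$ with $\operatorname{supp}e=D$. Averages over $x,y,v$ are over $W^X$, and norms and inner products are with respect to $\mathbb E_x$. Put
$$\Lambda_D=\mathbb E_x\mathbb E_{e\in(W\setminus0)^D}f(x)f(x+e)f(x-e),\qquad\Psi_D=\mathbb E_x\mathbb E_{e\in W^D}f(x)f(x+e)f(x-e).$$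
If $T$ contains no triple as in Theorem 3, then $\Lambda_D=0$ for every transversal $D$. We need a lower bound for $\Psi_D$ and an upper bound for $|\Lambda_D-\Psi_D|$.

**Step 1. A lower bound for $\Psi_D$.** *We show $\Psi_D\ge c(\delta)>0$, with $c(\delta)$ depending only on $\delta$.* Let $d_0>4/\delta$ be an integer. A subset of $\mathbb F_3^{d_0}$ of density at least $\delta/2>2/d_0$ contains, by Meshulam's theorem, $s,s+t,s-t$ with $t\ne0$. Choose $v\in W^X$ and $a_1,\dots,a_{d_0}\in W^D$ uniformly and independently, and let $\varphi(\tau)=v+\sum_j\tau_ja_j$ for $\tau\in\mathbb F_3^{d_0}$. For each $\tau$ the point $\varphi(\tau)$ is uniform on $W^X$, so the density of $\varphi^{-1}(T)$ has mean at least $\delta$. As it is at most $1$, it is at least $\delta/2$ with probability at least $\delta/2$. In that case a uniformly random pair $(s,t)$ with $t\ne0$ satisfies $s,s\pm t\in\varphi^{-1}(T)$ with probability at least $9^{-d_0}$, because there are at most $9^{d_0}$ pairs and at least one is good. On the other hand, for fixed $s$ and $t\ne0$ the vector $\sum t_ja_j$ is uniform on $W^D$ (some $t_j=\pm1$),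 and $\varphi(s)$ is uniform on $W^X$ and independent of it, because of $v$. So the probability that $\varphi(s),\varphi(s\pm t)\in T$ is exactly $\Psi_D$. Averaging over $(s,t)$,
$$\Psi_D\ge c(\delta):=\tfrac\delta2\,9^{-d_0}.$$

**Step 2. The energy.** *We define the quantity to be compared across scales and prove its monotonicity.* For $I,J\subset X$ let
$$Q(I,J)=\mathbb E_x\mathbb E_{h\in W^I}\mathbb E_{k\in W^J}f(x)f(x+h)f(x+k)f(x+h+k),\qquad Q(I)=Q(I,I).$$
Write $F_k(x)=f(x)f(x+k)$, and let $A_I$ be the averaging operator $(A_IF)(x)=\mathbb E_{h\in W^I}F(x+h)$. It is self-adjoint and idempotent, that is, an orthogonal projection, so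
$$Q(I,J)=\mathbb E_{k\in W^J}\langle F_k,A_IF_k\rangle=\mathbb E_{k\in W^J}\mathbb E_x\bigl|\mathbb E_{h\in W^I}F_k(x+h)\bigr|^2.\tag{4}$$
If $I\subset I'$, then $A_{I'}=A_{I'}A_I$, so $\|A_{I'}F\|_2\le\|A_IF\|_2$. Hence $Q(I,J)$ does not increase when $I$ grows. It is symmetric in $I,J$, so the same holds for $J$. Clearly $0\le Q(I,J)\le1$.

**Step 3. The main inequality.** *We bound the difference of the two counts by a change of energy.* The claim is: if $D^*\subset D$ contains each element of $D$ independently with probability $\frac{45}{64}$, then
$$|\Lambda_D-\Psi_D|\le\sqrt3\,\bigl(\mathbb E\,Q(D^*)-Q(D)\bigr)^{1/2}.\tag{5}$$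

Let $\Phi(x)=\mathbb E_{e\in(W\setminus0)^D}f(x+e)f(x-e)$ and $\Pi(x)=\mathbb E_{e\in W^D}f(x+e)f(x-e)$. By Cauchy–Schwarz and $\|f\|_2\le1$,
$$|\Lambda_D-\Psi_D|=|\mathbb E_xf(\Phi-\Pi)|\le\|\Phi-\Pi\|_2 .$$
So we must compute $\|\Phi\|_2^2$, $\|\Pi\|_2^2$ and $\langle\Phi,\Pi\rangle$. All are averages of one expression over different laws of a pair $(e,e')$.

*The common expression.* For $e,e'\in W^D$, put $h=e'-e$ and $y=x+e$. Since $3e=0$, we have $x-e=y-2e=y+e$, $x+e'=y+h$, and $x-e'=y-2e-h=y+e-h$. Thus
$$\mathbb E_xf(x+e)f(x-e)f(x+e')f(x-e')=\mathbb E_yF_h(y)F_h(y+e-h).\tag{6}$$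

*Fourier expansion.* For a real function $F$ on $W^X$ and a character $\chi$ of $W^D$ let
$$s_F(\chi)=\mathbb E_y\bigl|\mathbb E_{k\in W^D}\overline{\chi(k)}F(y+k)\bigr|^2\ge0.$$
Then, for $k\in W^D$,
$$\mathbb E_yF(y)F(y+k)=\sum_\chi s_F(\chi)\chi(k).\tag{7}$$
Indeed the right side is $\mathbb E_y\mathbb E_{a,b\in W^D}F(y+a)F(y+b)\sum_\chi\chi(k+b-a)$, and the inner sum is $|W^D|$ if $a=b+k$ and $0$ otherwise. This leaves $\mathbb E_y\mathbb E_bF(y+b+k)F(y+b)$, which is the left side.

*Noise.* Write $\chi=\prod_{i\in D}\chi_i$ and $|\chi|=\#\{i:\chi_i\ne1\}$. Put $\rho=\frac27$, and let $D''\subset D$ be random, containing each element independently with probability $1-\rho=\frac57$. For one coordinate with $\chi_i\ne1$, the average of $\chi_i$ is $1$ if $i\notin D''$ and $0$ if $i\in D''$. So $\mathbb E_{D''}\mathbb E_{k\in W^{D''}}\chi(k)=\rho^{|\chi|}$, and (7) gives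
$$\sum_\chi s_{F_h}(\chi)\rho^{|\chi|}=\mathbb E_{D''}\mathbb E_{k\in W^{D''}}\mathbb E_yf(y)f(y+h)f(y+k)f(y+h+k).\tag{8}$$

*(i) The norm of $\Phi$.* Here $e,e'$ are independent and uniform on $(W\setminus0)^D$. Look at one coordinate. We have $h_i=0$ with probability $\frac18$. A given nonzero value of $h_i$ arises from the $7$ values $e_i\ne0,-h_i$ out of $64$ pairs, so has probability $\frac7{64}$. This is the law $\frac1{64}\delta_0+\frac{63}{64}\operatorname{unif}(W)$, since $\frac{63}{64}\cdot\frac19=\frac7{64}$ and $\frac1{64}+\frac7{64}=\frac18$. So $h$ is uniform on $W^{D'}$, where $D'\subset D$ contains each element independently with probability $\frac{63}{64}$. Now condition on $h$. The coordinates of $e$ remain independent. Given $h_i=0$, $e_i$ is uniform on $W\setminus0$, and $\mathbb E\chi_i(e_i)=-\frac18$ if $\chi_i\ne1$. Given $h_i\ne0$, $e_i$ is uniform on $W\setminus\{0,-h_i\}$, and $|\mathbb E\chi_i(e_i)|=\frac{|1+\chi_i(-h_i)|}7\le\frac27$ if $\chi_i\ne1$. As $\frac18\le\rho$, in all cases $|\mathbb E(\chi(e)\mid h)|\le\rho^{|\chi|}$, and hence $|\mathbb E(\chi(e-h)\mid h)|\le\rho^{|\chi|}$.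 By (6), (7) and (8), with $D',D''$ independent,
$$\|\Phi\|_2^2=\mathbb E_h\sum_\chi s_{F_h}(\chi)\,\mathbb E(\chi(e-h)\mid h)\le\mathbb E_h\sum_\chi s_{F_h}(\chi)\rho^{|\chi|}=\mathbb E\,Q(D',D'').$$

*(ii) The norm of $\Pi$.* Here $e,e'$ are independent and uniform on $W^D$, so $e,h$ are too. Given $h$, the average of $\chi(e-h)$ is $0$ unless $\chi=1$. By (4),
$$\|\Pi\|_2^2=\mathbb E_{h\in W^D}s_{F_h}(1)=Q(D).$$

*(iii) The inner product.* Here $e$ is uniform on $(W\setminus0)^D$ and $e'$ is uniform on $W^D$, independently, so $h$ is uniform on $W^D$ and independent of $e$. The average of $\chi(e)$ is $(-\frac18)^{|\chi|}$. The inner product is real, and $\frac18\le\rho$, so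
$$\langle\Phi,\Pi\rangle=\mathbb E_{h\in W^D}\sum_\chi s_{F_h}(\chi)\chi(-h)\bigl(-\tfrac18\bigr)^{|\chi|}\ge Q(D)-\mathbb E_{h\in W^D}\sum_{\chi\ne1}s_{F_h}(\chi)\rho^{|\chi|}.$$
By (8), the sum over all $\chi$, averaged over $h\in W^D$, is $\mathbb E\,Q(D,D'')$, and its term $\chi=1$ is $Q(D)$. Hence $\langle\Phi,\Pi\rangle\ge2Q(D)-\mathbb E\,Q(D,D'')$.

*Conclusion of Step 3.* Together,
$$\|\Phi-\Pi\|_2^2\le\mathbb E\,Q(D',D'')+Q(D)-2\bigl(2Q(D)-\mathbb E\,Q(D,D'')\bigr)=\mathbb E\,Q(D',D'')+2\,\mathbb E\,Q(D,D'')-3Q(D).$$
By monotonicity $Q(D,D'')\le Q(D',D'')\le Q(D'\cap D'')$. The set $D^*=D'\cap D''$ contains each element of $D$ independently with probability $\frac{63}{64}\cdot\frac57=\frac{45}{64}$. This proves (5).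

**Step 4. Passing from one scale to a coarser one.** *We bound $\mathbb E\,Q(D^*)$ by the average energy of a coarser transversal.* Let $q_u=\mathbb E\,Q(D)\in[0,1]$ for $D$ a uniformly random $u$-transversal. Let $t\ge1$ with $u+t\le M$. Let $D$ be a uniformly random $u$-transversal and $D^*$ its random subset from (5). Each $(u+t)$-block consists of $2^t$ $u$-blocks, so it contains exactly $2^t$ elements of $D$. Let $\mathcal G$ be the event that $D^*$ meets every $(u+t)$-block. There are at most $2^M$ such blocks, and $1-\frac{45}{64}=\frac{19}{64}$, so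
$$\Pr(\mathcal G^c)\le2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}.$$
On $\mathcal G$ choose, independently and uniformly, one element of $D^*$ in each $(u+t)$-block, forming $D^{**}\subset D^*$.

*Conditionally on $\mathcal G$, $D^{**}$ is a uniformly random $(u+t)$-transversal.* Let $\mathcal J$ be the random set of those $u$-blocks whose element of $D$ was kept in $D^*$. It is independent of $D$, contains each $u$-block independently, and determines whether $\mathcal G$ occurs. The event $\mathcal G$ is an intersection of one condition for each $(u+t)$-block, so different $(u+t)$-blocks remain independent after conditioning. Within one $(u+t)$-block, the $u$-block of the chosen element is determined by $\mathcal J$ and the extra choice, and by symmetry it is uniform among the $2^t$ $u$-blocks. The position of the chosen element inside its $u$-block is given by $D$, so it is uniform and independent of the former. So the chosen element is uniform in the $(u+t)$-block.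

On $\mathcal G$ we have $Q(D^*)\le Q(D^{**})$ by monotonicity, and always $Q\le1$. Therefore
$$\mathbb E\,Q(D^*)\le q_{u+t}+2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}.\tag{9}$$

**Step 5. Choice of scale.** *We find a scale at which the energy hardly changes, and reach a contradiction.* Suppose $T$ contains no triple as in Theorem 3. Then $\Lambda_D=0$ for every $u$-transversal $D$, and $c(\delta)\le\Psi_D=|\Lambda_D-\Psi_D|$ by Step 1. Average (5) over $D$, and use Jensen's inequality for the square root and (9):
$$c(\delta)\le\sqrt3\,\Bigl(q_{u+t}-q_u+2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}\Bigr)^{1/2}.$$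
Take $M\ge4$ and $t=\lceil\log_2M\rceil+1\le M$. Then $2^t\ge2M$, and as $\frac{19}{64}<\frac13$,
$$2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}\le2^M3^{-2M}=\bigl(\tfrac29\bigr)^M\le4^{-M}.$$
Let $m=\lfloor M/t\rfloor\ge1$. The sum $\sum_{j<m}(q_{(j+1)t}-q_{jt})=q_{mt}-q_0$ is at most $1$, so some $u=jt$ with $j<m$ has $q_{u+t}-q_u\le\frac1m$; here $u+t\le mt\le M$. For this $u$, using $4^{-M}\le\frac1M\le\frac1m$,
$$c(\delta)^2\le3\Bigl(\frac1m+4^{-M}\Bigr)\le\frac6m,\qquad\text{that is,}\qquad m\le\frac6{c(\delta)^2}.\tag{10}$$
But $m=\lfloor M/(\lceil\log_2M\rceil+1)\rfloor\to\infty$ as $M\to\infty$. So (10) is impossible for all $M\ge M_0$, where $M_0$ depends only on $\delta$. This proves Theorem 3, and with it Theorem 1: **the answer to the question is no.** $\blacksquare$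

## 9. The rate at which the omitted fraction tends to zero

**Remark.** By Ellenberg–Gijswijt (Ann. of Math. 185 (2017) 339–343), subsets of $\mathbb F_3^d$ without $s,s+t,s-t$, $t\ne0$, have size $O(2.756^d)$. Using this in Step 1 in place of Meshulam's theorem, it is enough that $O((2.756/3)^{d_0})<\delta/2$. So one can take $d_0=O(\log(2/\delta))$, and $c(\delta)=\frac\delta29^{-d_0}\ge\delta^C$ for $\delta\le\frac12$ with an absolute constant $C$ (note $2/\delta\le\delta^{-2}$).

Suppose a fraction $\delta>0$ of the Sylow $2$-subgroups of $G$ is omitted from a cover. For large $M$, Theorem 1's proof gives $\delta\le\frac12$. Some slice of the omitted set has density at least $\delta$ and contains no triple as in Theorem 3, so (10) gives $\delta^{2C}\le6/m$. As $m$ is of order $M/\log M$, the omitted fraction is at most $O\bigl((\log M/M)^{1/(2C)}\bigr)$. Here $|\hat V|=3^{4\cdot2^M+1}$ and $|P|=32^{N}\cdot2^{N-1}$ with $N=2^M$, so $|G|=3^{4\cdot2^M+1}\,2^{6\cdot2^M-1}$, and $M\asymp\log\log|G|$.
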